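# Left-invariant Finsler metrics with $K\ge 0$ and a positively curved pole in every plane

## 1. Bi-invariant metrics: the flat planes are the abelian planes

Let $G$ be a connected Lie group whose Lie algebra $\mathfrak g$ is *compact*. This means that $\mathfrak g$ has an inner product $\langle\,,\rangle$ for which every $\mathrm{ad}\,x$ is skew; since $G$ is connected, the inner product is then $\mathrm{Ad}(G)$-invariant. Such a $G$ is called *quasi-compact*. It need not be compact: $\mathbb R^n$ is allowed. The *rank* $\mathrm{rk}\,\mathfrak g$ is the dimension of a maximal abelian subalgebra. A plane $\mathbf P\subset\mathfrak g$ is *abelian* if $[\mathbf P,\mathbf P]=0$, so $\mathfrak g$ contains an abelian plane if and only if $\mathrm{rk}\,\mathfrak g\ge 2$.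

Spread $\langle\,,\rangle$ over $G$ by left translations. The resulting Riemannian metric is also invariant under right translations.

**Proposition 1.** For this bi-invariant metric, $R(u,y)y=-\frac14[y,[y,u]]$ for $y,u\in\mathfrak g=T_eG$. Hence the sectional curvature of $\mathrm{span}(y,u)$ has the sign of $\frac14|[y,u]|^2$: it is never negative, and it is zero exactly on the abelian planes. All sectional curvatures are positive if and only if $\mathrm{rk}\,\mathfrak g\le 1$.

*Proof.* For left-invariant fields put $\nabla_XY=\frac12[X,Y]$. This is torsion free, because $\frac12[X,Y]-\frac12[Y,X]=[X,Y]$, and metric, because $\langle[Z,X],Y\rangle+\langle X,[Z,Y]\rangle=0$. So it is the Levi-Civita connection. Since $\nabla_yy=0$,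
$$R(u,y)y=\nabla_u\nabla_yy-\nabla_y\nabla_uy-\nabla_{[u,y]}y=-\tfrac14[y,[u,y]]-\tfrac12[[u,y],y]=\tfrac14[y,[u,y]]=-\tfrac14[y,[y,u]].$$
Pair with $u$ and use that $\mathrm{ad}\,y$ is skew: $\langle R(u,y)y,u\rangle=\frac14|[y,u]|^2$. $\square$

Two examples will stay with us. The Lie algebra of $SU(2)$ is $\mathbb R^3$ with the cross product, up to isomorphism; its rank is $1$, and the bi-invariant metric has positive curvature. The Lie algebra of $SU(2)\times SU(2)$ is $\mathbb R^3\oplus\mathbb R^3$, with rank $2$. If $\mathbf P$ is abelian, its projection to each factor is abelian in $(\mathbb R^3,\times)$, so it has dimension at most $1$. Hence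
$$\mathbf P=\mathbb R(n_1,0)\oplus\mathbb R(0,n_2),\qquad |n_1|=|n_2|=1, \tag{1}$$
and every plane of this form is abelian. So there is a family of flat planes parametrized by pairs of lines in $\mathbb R^3$.

View $G$ as the homogeneous space $G/\{e\}$, with isotropy algebra $\mathfrak h=0$. Proposition 1 says that, for bi-invariant metrics, positive curvature forces $\mathrm{rk}\,\mathfrak g\le 1=\mathrm{rk}\,\mathfrak h+1$. What happens if the metric is only left-invariant, if it is Finsler instead of Riemannian, and if positivity is required only in the weaker sense that a Finsler metric makes possible?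

## 2. Flag curvature, the (FP) condition and the rank inequality

A *Finsler metric* on $M$ is a function $F$ on $TM$, smooth and positive on $TM\setminus0$, positively $1$-homogeneous on each tangent space, and strongly convex: $g_y=\frac12D_y^2F^2$ is positive definite for all $y\ne0$. Smoothness does not mean analyticity, and bump functions will be used. $F$ is *reversible* if $F(-y)=F(y)$. On a single vector space such an $F$ is called a *Minkowski norm*.

All notions below are local in $y$, so they also make sense for *conic* Finsler metrics, which are defined only on a conic open subset of $TM\setminus0$. For example, $F(y)=y_2+y_1^2/y_2$ on $\{y_2>0\}\subset\mathbb R^2$ is a conic Minkowski norm: $D^2F(u,u)=\frac2{y_2}\big(u_1-\frac{y_1}{y_2}u_2\big)^2$ vanishes only for $u\parallel y$, and there $dF_y(y)=F>0$, so $\frac12D^2F^2(u,u)=dF(u)^2+F\,D^2F(u,u)>0$ for $u\ne0$. It does not extend to the closed half plane.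

The constant-speed geodesics of $F$ solve $\ddot x^i+2G^i(x,\dot x)=0$, where the *spray coefficients* $G^i(x,y)$ are positively $2$-homogeneous in $y$. Put $N^i_k=\partial_{y^k}G^i$, so $N^i_ky^k=2G^i$. The *Riemann curvature* is the endomorphism $R_y=(R^i_k)$ with
$$R^i_k=2\partial_{x^k}G^i-y^j\partial_{x^j}N^i_k+2G^j\partial_{y^j}N^i_k-N^i_jN^j_k. \tag{2}$$
Note that $R_y$ depends only on the spray, that is, only on the parametrized geodesics. For a Riemannian metric, $G^i=\frac12\Gamma^i_{jk}y^jy^k$ and $R_yu=R(u,y)y$.

**Definition (flag curvature).** A *flag* is a plane $\mathbf P\subset T_xM$, and a *flag pole* is a nonzero $y\in\mathbf P$. If $\mathbf P=\mathrm{span}(y,u)$,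
$$K(x,y,\mathbf P)=\frac{g_y(R_yu,u)}{g_y(y,y)\,g_y(u,u)-g_y(y,u)^2}.$$
$F$ has *non-negative flag curvature* if $K\ge0$ for all flags and poles.

**Definition ((FP) condition).** $(M,F)$ satisfies (FP), is *flagwise positively curved*, if every flag $\mathbf P$ contains a pole $y$ with $K(x,y,\mathbf P)>0$.

For a Riemannian metric $K$ is the sectional curvature and the pole is irrelevant, so (FP) just says that the curvature is positive. A Minkowski norm on $\mathbb R^n$, regarded as a translation-invariant Finsler metric, has $G^i=0$ and $K=0$; for $n\ge2$ it fails (FP). For a truly Finsler metric, (FP) lets a plane be flat for most poles, as long as one pole sees positive curvature.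

A *homogeneous Finsler space* $(G/H,F)$ is a manifold $G/H$ with a Finsler metric on which $G$ acts transitively by isometries, with isotropy group $H$ at a point. The following is posed as an open question for general homogeneous Finsler spaces in Ming Xu, "Geodesic orbit Finsler space with $K\ge0$ and the (FP) condition", arXiv:1907.05985 (2019): *let $(G/H,F)$ be a connected homogeneous Finsler space with $\dim G/H>1$, $G$ quasi-compact, $K\ge0$ and (FP). Is $\mathrm{rk}\,\mathfrak g\le\mathrm{rk}\,\mathfrak h+1$?* We shall show that the answer is no.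

**Theorem A.** On $G=SU(2)\times SU(2)$ there is a reversible left-invariant Finsler metric with non-negative flag curvature satisfying (FP). Viewed as the homogeneous space $G/\{e\}$, it has $\dim=6$, $\mathrm{rk}\,\mathfrak g=2$ and $\mathrm{rk}\,\mathfrak h+1=1$.

Let $\mathfrak z(\mathfrak g)$ denote the center of $\mathfrak g$.

**Theorem B.** Let $G$ be a connected Lie group with compact Lie algebra $\mathfrak g$, $\dim\mathfrak g>1$. Then $G$ admits a left-invariant Finsler metric with non-negative flag curvature and (FP) if and only if $\dim\mathfrak z(\mathfrak g)\le1$. If $\dim\mathfrak z(\mathfrak g)\le1$, the metric can be chosen reversible. If $\dim\mathfrak z(\mathfrak g)\ge2$, no left-invariant Finsler metric satisfies (FP), with or without $K\ge0$.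

Theorem A alone settles the question. Theorem B applied to $SU(r+1)$, whose center is discrete and whose rank is $r$, shows that $\mathrm{rk}\,\mathfrak g-\mathrm{rk}\,\mathfrak h$ can be any $r\ge1$, so no inequality $\mathrm{rk}\,\mathfrak g\le\mathrm{rk}\,\mathfrak h+C$ holds.

## 3. Left-invariant metrics seen from the cotangent side

From now on $\mathfrak g$ is compact with $\dim\mathfrak g>1$ and $\langle\,,\rangle$ is $\mathrm{Ad}(G)$-invariant. Identify $\mathfrak g^*=\mathfrak g$ and trivialize $TG$ and $T^*G$ by left translations. A left-invariant Finsler metric is then a Minkowski norm on $\mathfrak g$. It is easier to prescribe its Hamiltonian.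

**Lemma 2 (Legendre transform).** Let $h$ be smooth, positive and positively $2$-homogeneous on $\mathfrak g\setminus0$ with positive definite Hessian $S_\xi=D^2h(\xi)$. Then $\mathcal L(\xi)=\nabla h(\xi)=S_\xi\xi$ is a diffeomorphism of $\mathfrak g\setminus0$, and $\frac12F(\mathcal L(\xi))^2=h(\xi)$ defines a Minkowski norm $F$ with
$$g_{\mathcal L(\xi)}=S_\xi^{-1}. \tag{3}$$
Every Minkowski norm arises in this way. If $h$ is even, $F$ is reversible.

*Proof.* As $\nabla h$ is positively $1$-homogeneous, Euler's relation gives $S_\xi\xi=\nabla h(\xi)$ and $\langle\nabla h(\xi),\xi\rangle=2h(\xi)>0$. In particular $\mathcal L(\xi)\ne0$, and $\mathcal L$ is a local diffeomorphism.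

Injectivity: we show $\langle\mathcal L(\xi)-\mathcal L(\eta),\xi-\eta\rangle>0$ for $\xi\ne\eta$. If the segment from $\eta$ to $\xi$ misses $0$, integrate $S>0$ along it. Otherwise $\eta=-c\xi$ with $c>0$, and the expression is $(1+c)\big(2h(\xi)+\frac1c\,2h(-c\xi)\big)>0$.

Surjectivity: by compactness of the sphere and homogeneity, $2h(\xi)\ge c|\xi|^2$ and $|\mathcal L(\xi)|\le C|\xi|$ with constants $c,C>0$, and $|\mathcal L(\xi)|\,|\xi|\ge2h(\xi)$ gives $|\mathcal L(\xi)|\ge c|\xi|$. If $\mathcal L(\xi_n)\to y\ne0$, the $\xi_n$ stay in a compact subset of $\mathfrak g\setminus0$, and a limit point is mapped to $y$. So the image is closed in $\mathfrak g\setminus0$; it is also open, and $\mathfrak g\setminus0$ is connected.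

Put $E=h\circ\mathcal L^{-1}$. Differentiating $E(\nabla h(\xi))=h(\xi)$ in direction $\eta$ gives $\langle\nabla E(\mathcal L(\xi)),S_\xi\eta\rangle=\langle S_\xi\xi,\eta\rangle=\langle\xi,S_\xi\eta\rangle$. Hence $\nabla E=\mathcal L^{-1}$ and $D^2E(\mathcal L(\xi))=S_\xi^{-1}>0$. So $F=\sqrt{2E}$ is a Minkowski norm with (3). Conversely, given $F$, apply what was proved to $E=\frac12F^2$ in place of $h$: it yields a function $h$ with $h(\nabla E(y))=E(y)$ and $\nabla h=(\nabla E)^{-1}$. If $h$ is even, $\mathcal L$ is odd and $E$ is even. $\square$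

For example, $h(\xi)=\frac12|\xi|^2+\frac\varepsilon2\langle v,\xi\rangle^2$ gives $\mathcal L(\xi)=\xi+\varepsilon\langle v,\xi\rangle v$, a Riemannian metric that is shorter than $\langle\,,\rangle$ in the direction $v$.

The left-invariant Finsler metric given by $F$ has Hamiltonian $h$ on $T^*G$: its constant-speed geodesics are the projections of the Hamiltonian flow, and the momentum $\xi$ is related to the velocity $\dot a=a\cdot y$ by $y=\mathcal L(\xi)$.

**Lemma 3.** Along a geodesic with velocity $a\cdot y$ and momentum $\xi$, $\mathrm{Ad}(a)\xi$ is constant, that is, $\dot\xi=[\xi,y]$. If $[\xi,y]=0$ initially, the geodesic is $a(t)=a(0)\exp(ty)$, with $\xi$ constant. The same holds for conic left-invariant metrics.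

*Proof.* For $Z\in\mathfrak g$ the isometries $a\mapsto\exp(tZ)a$ generate a field whose left trivialization at $a$ is $\mathrm{Ad}(a^{-1})Z$. By Noether's theorem $\langle\xi,\mathrm{Ad}(a^{-1})Z\rangle=\langle\mathrm{Ad}(a)\xi,Z\rangle$ is constant. Differentiating, $\mathrm{Ad}(a)(\dot\xi+[y,\xi])=0$. So geodesics satisfy $\dot a=a\cdot\mathcal L(\xi)$, $\dot\xi=[\xi,\mathcal L(\xi)]$, and solutions of this equation are unique. If $[\xi_0,\mathcal L(\xi_0)]=0$, then $\xi\equiv\xi_0$, $a=a(0)\exp(t\mathcal L(\xi_0))$ is the solution. Everything is local in the velocity. $\square$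

**Example (other norms, same symmetry).** Suppose $h$ is $\mathrm{Ad}$-invariant, so that $F$ is bi-invariant. Then $\langle[X,\xi],\nabla h(\xi)\rangle=0$ for all $X$, that is, $[\xi,\nabla h(\xi)]=0$. By Lemma 3 all geodesics are $a\exp(ty)$. These are the geodesics of the bi-invariant Riemannian metric, so the sprays agree and $R_yu=-\frac14[y,[y,u]]$. An abelian plane therefore has $K(y,\mathbf P)=0$ for *every* pole. Thus bi-invariant Finsler metrics obey the rank inequality too, and right invariance must be broken.

## 4. One vector, one submersion, and the planes they miss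

A perturbation that breaks right invariance must keep $K\ge0$ near all the flat planes at once. Here is the first thing to try, on $G=SU(2)\times SU(2)$. Fix $v\in\mathfrak g$ and $\varepsilon>0$ and take $h(\xi)=\frac12|\xi|^2+\frac\varepsilon2\langle v,\xi\rangle^2$.

The curvature stays non-negative, for the following reason. On $G\times\mathbb R$ take the bi-invariant Riemannian metric with Hamiltonian $\hat h(\alpha,\beta)=\frac12|\alpha|^2+\frac\varepsilon2\beta^2$, which has $K\ge0$, and let $\pi(a,s)=a\exp(sv)$. In left trivialization, $\exp(tX)\exp((s+t\sigma)v)=e^{sv}\cdot\big(e^{-sv}\exp(tX)e^{sv}\big)\exp(t\sigma v)$ gives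
$$d\pi_{(a,s)}(X,\sigma)=\mathrm{Ad}(e^{-sv})X+\sigma v,\qquad \pi^*\eta=\big(\mathrm{Ad}(e^{sv})\eta,\langle v,\eta\rangle\big). \tag{4}$$
So $\hat h(\pi^*\eta)=h(\eta)$. This means that $\pi$ is a Riemannian submersion onto $G$ with our metric, and by O'Neill's formula the curvature does not go down under $\pi$.

Positivity, however, fails. Write $v=(v_1,v_2)$, choose unit $n_j\perp v_j$ in $\mathbb R^3$ and let $\mathbf P$ be the abelian plane (1). Our metric is $g(a,b)=\langle Qa,b\rangle$ with $Q=S^{-1}$, $S\eta=\eta+\varepsilon\langle v,\eta\rangle v$. Since $v\perp\mathbf P$, $Q$ is the identity on $\mathbf P$. For $a,b\in\mathbf P$ and all $w\in\mathfrak g$, Koszul's formula gives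
$$2g(\nabla_ab,w)=g([a,b],w)-g([b,w],a)+g([w,a],b)=-\langle[b,w],a\rangle+\langle[w,a],b\rangle=-\langle w,[a,b]\rangle+\langle w,[a,b]\rangle=0 .$$
So $\nabla_ab=0$ for all $a,b\in\mathbf P$, and $\sec(\mathbf P)=0$.

Adding more squares $\langle v_j,\xi\rangle^2$ does not repair this. If the $v_j$ commute, the lift works, with $\pi(a,s)=a\exp(\sum s_jv_j)$. But then all $v_j$ lie in one plane $\mathbb Rn\oplus\mathbb Rn'$, and choosing $n_1\perp n$, $n_2\perp n'$ gives a plane orthogonal to all of them, flat by the same computation. If they do not commute, then for $\pi(a,s)=a\,e^{s_1v_1}e^{s_2v_2}$ we have $d\pi(\partial_{s_1})=\mathrm{Ad}(e^{-s_2v_2})v_1$, the term $\langle v_1,\eta\rangle^2$ becomes $\langle\mathrm{Ad}(e^{-s_2v_2})v_1,\eta\rangle^2$, and the identity $\hat h\circ\pi^*=h$ on which everything rests is lost. The trouble, then, is that no single vector treats all abelian planes, and different vectors interfere.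

The way out uses the pole. Different poles of one plane have momenta in different regions of $\mathfrak g\setminus0$, and for (FP) one good pole is enough. So use *many* vectors $v_i$, each switched on by a cut-off $\psi_i(\xi)$, with disjoint supports. At a given momentum at most one vector is active, so one submersion per region suffices. If $\psi_i$ is $\mathrm{Ad}$-invariant, two things survive in (4): the identity $\hat h\circ\pi^*=h$, now with $\hat h=\frac12|\alpha|^2+\frac\varepsilon2\psi(\alpha)\beta^2$; and, as in the Example of Section 3, the fact that $\hat h$ has the geodesics of a product of bi-invariant Riemannian metrics. The price is that upstairs we have only a conic Finsler metric, so we need a bridge from flag curvature to sectional curvature.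

## 5. Flag curvature along a geodesic field

**Lemma 4.** Let $Y$ be a nowhere zero vector field with values in the domain of a (conic) Finsler metric $F$, whose integral curves are constant-speed geodesics. Let $\hat g=g_Y$, with Levi-Civita connection $\hat\nabla$ and curvature $\hat R$. Then $R_Yu=\hat R(u,Y)Y$. In particular $K(x,Y,\mathbf P)=\sec_{\hat g}(\mathbf P)$ for $\mathbf P\ni Y$.

We recall the Chern connection. Let $C_y=\frac14D_y^3F^2$ be the Cartan tensor; it is symmetric, and $C_y(y,\cdot,\cdot)=0$ because $g_y$ is $0$-homogeneous in $y$. The Chern connection $D=D^Y$ with reference field $Y$ is torsion free, satisfies $D_XY=(X(Y^i)+N^i_k(x,Y)X^k)\partial_i$, and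
$$Xg_Y(Z,W)=g_Y(D_XZ,W)+g_Y(Z,D_XW)+2C_Y(D_XY,Z,W).$$

*Proof.* **Step 1: $D_XY=\hat\nabla_XY$.** Put $b(X,Z,W)=\hat g(D_XZ-\hat\nabla_XZ,W)$. It is symmetric in $X,Z$, since both connections are torsion free, and subtracting the two product rules gives $b(X,Z,W)+b(X,W,Z)=-2C_Y(D_XY,Z,W)$. Write the same identity with first argument $Z$ and with first argument $W$, add the first two and subtract the third:
$$b(X,Z,W)=-C_Y(D_XY,Z,W)-C_Y(D_ZY,X,W)+C_Y(D_WY,X,Z).$$
Put $Z=Y$. The first and third terms vanish because $C_Y(Y,\cdot,\cdot)=0$. The second vanishes because $D_YY=0$, which is the geodesic equation $Y^k\partial_kY^i+2G^i(x,Y)=0$. So $D_XY=\hat\nabla_XY$ for all $X$.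

**Step 2: the sprays agree to first order along $Y$.** In coordinates Step 1 reads $N^i_k(x,Y)=\hat N^i_k(x,Y)$. Contracting with $Y^k$, $G^i(x,Y)=\hat G^i(x,Y)$. Also $\hat\nabla_YY=D_YY=0$.

**Step 3: $R_Y$ sees only these data.** We have $\partial_k[G^i(x,Y(x))]=\partial_{x^k}G^i+N^i_j\,\partial_kY^j$. Since $Y^j\partial_jY^l=-2G^l(x,Y)$, also $Y\big(N^i_k(x,Y(x))\big)=Y^j\partial_{x^j}N^i_k-2G^l\partial_{y^l}N^i_k$. Substituting in (2),
$$R^i_k(Y)=2\partial_k[G^i(x,Y(x))]-2N^i_j(Y)\,\partial_kY^j-Y\big(N^i_k(x,Y(x))\big)-N^i_j(Y)N^j_k(Y).$$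
The same derivation holds for $\hat g$. The right side depends only on the functions $Y(x)$, $G(x,Y(x))$, $N(x,Y(x))$, which agree for $F$ and $\hat g$. So $R_Yu=\hat R(u,Y)Y$, and since $g_Y=\hat g$, $K=\sec_{\hat g}$. $\square$

## 6. Localized squares and the proof that $K\ge0$

**Data.** Let $\chi_1,\dots,\chi_N$ be smooth, $\mathrm{Ad}(G)$-invariant, positively $0$-homogeneous, non-negative functions on $\mathfrak g\setminus0$ with pairwise disjoint supports (closed in $\mathfrak g\setminus0$). Put $\psi_i=\chi_i^2$, let $v_1,\dots,v_N\in\mathfrak g$, and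
$$h_\varepsilon(\xi)=\tfrac12|\xi|^2+\tfrac\varepsilon2\sum_i\psi_i(\xi)\langle v_i,\xi\rangle^2. \tag{5}$$
The Hessian of $h_\varepsilon$ is $0$-homogeneous and equals $I+O(\varepsilon)$ uniformly on the unit sphere. So for $|\varepsilon|\le\varepsilon_0$, $h_\varepsilon$ is positive with positive definite Hessian and defines a left-invariant Finsler metric $F_\varepsilon$ with Legendre map $\mathcal L=\mathcal L_\varepsilon$. The map $(\varepsilon,\xi)\mapsto(\varepsilon,\nabla h_\varepsilon(\xi))$ is a smooth bijection with invertible differential, so $\mathcal L_\varepsilon^{-1}(y)$ and $F_\varepsilon^2(y)=2h_\varepsilon(\mathcal L_\varepsilon^{-1}(y))$ are smooth in $(\varepsilon,y)$, $y\ne0$. Hence the flag curvature $K_\varepsilon(y,\mathbf P)$ at $e$ is continuous in $(\varepsilon,y,\mathbf P)$. $F_0$ is the bi-invariant Riemannian metric. By left invariance it is enough to study planes in $\mathfrak g=T_eG$.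

We write $\mathfrak z(x)$ for the centralizer of $x$ in $\mathfrak g$.

**Proposition 5.** For all sufficiently small $\varepsilon>0$, $F_\varepsilon$ has $K\ge0$. Moreover, with $y=\mathcal L(\xi)\in\mathbf P$:

(a) If $\xi\notin\bigcup\mathrm{supp}\,\psi_i$, then $y=\xi$, and for $\mathbf P=\mathrm{span}(y,u)$ we have $K(y,\mathbf P)\ge0$, with $K(y,\mathbf P)>0$ if and only if $[y,u]\ne0$. Also, if $y\notin\bigcup\mathrm{supp}\,\psi_i$, then $\mathcal L^{-1}(y)=y$.

(b) If $\psi_i(\xi)>0$ and $K(y,\mathbf P)=0$, then $S_\xi^{-1}\mathbf P\subset\mathfrak z(\xi)$.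

*Proof of (a).* Near such a $\xi$, $h_\varepsilon=\frac12|\cdot|^2$. So $y=\xi$, $F_\varepsilon$ is the Euclidean norm near $y$, and $R_y$ is that of the bi-invariant metric; use Proposition 1. If $y\notin\bigcup\mathrm{supp}\,\psi_i$, then $\nabla h_\varepsilon(y)=y$, that is, $\mathcal L(y)=y$.

For the rest let $\psi_i(\xi)>0$ and write $h,\psi,\chi,v$ for $h_\varepsilon,\psi_i,\chi_i,v_i$. Scaling $\xi$ scales $y$ and changes neither $K(y,\mathbf P)$ nor $\mathfrak z(\xi)$, so assume $h(\xi)=\frac12$. As the supports are disjoint, $h=\frac12|\cdot|^2+\frac\varepsilon2\psi\langle v,\cdot\rangle^2$ near the ray of $\xi$.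

**Step 1: a conic metric on $G\times\mathbb R$.** We need the Hamiltonian that replaces the product metric of Section 4 to be strictly convex, for one $\varepsilon$ that serves all $\xi$. This is why $\psi$ is a square. Put
$$\hat h(\alpha,\beta)=\tfrac12|\alpha|^2+\tfrac\varepsilon2\psi(\alpha)\beta^2\quad\text{on}\quad\mathcal D=\{\psi(\alpha)>0,\ |\beta|<C|\alpha|\},\qquad C=1+\max_j|v_j|.$$
The Hessian is $0$-homogeneous, so let $|\alpha|=1$. Then
$$D^2\hat h\big((a,b),(a,b)\big)=|a|^2+\tfrac\varepsilon2\beta^2D^2\psi(a,a)+2\varepsilon\beta b\,d\psi(a)+\varepsilon\psi b^2 .$$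
Let $C_1$ bound $|\nabla\chi_j|$ and $C_2$ bound $|D^2\psi_j|$ on the unit sphere, for all $j$. As $d\psi=2\chi\,d\chi$ and $\chi=\sqrt\psi$, $|d\psi(a)|\le2C_1\sqrt\psi\,|a|$. So the mixed term is at most
$$4\varepsilon CC_1\sqrt\psi\,|a||b|\le\tfrac12\varepsilon\psi b^2+8\varepsilon C^2C_1^2|a|^2,$$
and
$$D^2\hat h\big((a,b),(a,b)\big)\ge\big(1-\varepsilon(\tfrac12C^2C_2+8C^2C_1^2)\big)|a|^2+\tfrac12\varepsilon\psi b^2.$$
So for small $\varepsilon$, independent of $\xi$ and $i$, $\hat S=D^2\hat h$ is positive definite on $\mathcal D$.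

Each covector in $\mathcal D$ has a convex conic open neighborhood in $\mathcal D$. There $\nabla\hat h$ is a local diffeomorphism, it is injective as the gradient of a strictly convex function, and it has no zeros since $\langle\nabla\hat h(\zeta),\zeta\rangle=2\hat h(\zeta)>0$. The last paragraph of the proof of Lemma 2 now applies word for word: on this neighborhood $\hat h$ is the Hamiltonian of a left-invariant conic Finsler metric $\hat F$ on $G\times\mathbb R$ with $\hat g_{\hat y}=\hat S^{-1}$.

**Step 2: a Riemannian submersion.** Here we compare $K$ with a curvature upstairs. Let $\pi(a,s)=a\exp(sv)$. By (4), $\pi$ is a submersion and $\pi^*\eta=(\mathrm{Ad}(e^{sv})\eta,\langle v,\eta\rangle)$. For $\eta$ near $\xi$, $\psi(\mathrm{Ad}(e^{sv})\eta)=\psi(\eta)>0$ and $|\langle v,\eta\rangle|<C|\eta|$, so $\pi^*\eta\in\mathcal D$, and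
$$\hat h(\pi^*\eta)=h(\eta). \tag{6}$$

We construct geodesic fields. Since $\nabla h(\xi)\ne0$, the first-order equation $h(df)=\frac12$ has a local solution $f$ near $e$ with $df_e=\xi$: take a hypersurface through $e$ transverse to $\nabla h(\xi)$, which is then non-characteristic, prescribe $f$ on it with differential $\xi$ restricted to it, and use the method of characteristics. Let $Y=\nabla h(df)$. In coordinates let $H(x,\cdot)$ be the Hamiltonian. Differentiating $H(x,df(x))=\frac12$ gives $\partial_{x^k}H+\partial_{p_j}H\,\partial_j\partial_kf=0$, so along an integral curve $\dot x^j=\partial_{p_j}H$ we have $\frac d{dt}\partial_kf=\partial_j\partial_kf\,\dot x^j=-\partial_{x^k}H$. Thus $(x,df)$ solves Hamilton's equations and $Y$ is a geodesic field, with $F(Y)^2=2h(df)=1$. The metric $g_Y$ has dual metric $S_{df}$.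

Put $\hat f=f\circ\pi$ near $(e,0)$. Then $d\hat f=\pi^*df$, so $\hat h(d\hat f)=\frac12$ by (6), and $\hat Y=\nabla\hat h(d\hat f)$ is likewise a geodesic field, now of $\hat F$. Let $\hat g=\hat g_{\hat Y}$, with dual metric $\hat S_{d\hat f}$.

At each point $\pi^*$ is linear in $\eta$. Differentiating (6) once gives $\langle\nabla\hat h(\pi^*\eta),\pi^*\zeta\rangle=\langle\nabla h(\eta),\zeta\rangle$, so $\pi_*\hat Y=Y$. Differentiating twice gives $\hat S(\pi^*\zeta,\pi^*\zeta')=S(\zeta,\zeta')$. So $\pi^*$ is isometric on cotangent spaces, that is, $\pi:(G\times\mathbb R,\hat g)\to(G,g_Y)$ is locally a Riemannian submersion. The horizontal lift of $S\eta$ is $\hat S\pi^*\eta$: it is horizontal, since $\hat g(\hat S\pi^*\eta,V)=(\pi^*\eta)(V)=0$ for vertical $V$, and it projects to $S\eta$, since $\zeta(\pi_*\hat S\pi^*\eta)=\hat S(\pi^*\zeta,\pi^*\eta)=S(\zeta,\eta)$. In particular $\hat Y=\hat S\,d\hat f$ is the horizontal lift of $Y$.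

O'Neill's formula says $\sec(a\wedge b)=\sec(\hat a\wedge\hat b)+\frac34|[\hat a,\hat b]^{\mathrm{vert}}|^2/|\hat a\wedge\hat b|^2$ for horizontal lifts $\hat a,\hat b$ of linearly independent $a,b$. Apply Lemma 4 on both levels. For $u=S_\xi p$ independent of $y$,
$$K(y,y\wedge u)=\sec_{g_Y}(y\wedge u)\ge\sec_{\hat g}(\hat Y\wedge\hat u)=\frac{\hat g(\hat R_{\hat Y}\hat u,\hat u)}{\text{positive}},\qquad\hat u=\hat S(p,\langle v,p\rangle)\ \text{at }(e,0), \tag{7}$$
where $\hat R_{\hat Y}$ is the Riemann curvature of $\hat F$ at $\hat Y$.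

**Step 3: the curvature upstairs.** We compute the numerator in (7). For fixed $\beta$, $\hat h(\cdot,\beta)$ is $\mathrm{Ad}$-invariant, so $\langle X,[\alpha,\partial_\alpha\hat h]\rangle=\langle[X,\alpha],\partial_\alpha\hat h\rangle=0$ for all $X$, and $[\alpha,\partial_\alpha\hat h]=0$. By Lemma 3 on the group $G\times\mathbb R$, $\alpha$ and $\beta$ are constant along the flow, and the $\hat F$-geodesics are $t\mapsto(a\exp(ty_a),s+ty_b)$, where $(y_a,y_b)$ is the velocity. These are the geodesics of the product of the bi-invariant Riemannian metric and $ds^2$. So the two sprays coincide on the open conic domain of $\hat F$, and so do their Riemann curvatures: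
$$\hat R_{\hat Y}\hat u=\big(-\tfrac14[y_a,[y_a,\hat u_a]],\,0\big).$$
Put $\beta=\langle v,\xi\rangle$, let $E(\alpha)=\frac12|\alpha|^2+\frac\varepsilon2\beta^2\psi(\alpha)$ with $\beta$ *frozen* at this value, and $T=D^2E(\xi)$. $T$ is a diagonal block of $\hat S$, so $T>0$. Then
$$y_a=\nabla E(\xi)=\xi+\tfrac\varepsilon2\beta^2\nabla\psi(\xi),\qquad\hat u_a=Tp+\varepsilon\beta\langle v,p\rangle\nabla\psi(\xi). \tag{8}$$
Since $\hat g=\hat S^{-1}$ and $\hat S^{-1}\hat u=(p,\langle v,p\rangle)$,
$$\hat g(\hat R_{\hat Y}\hat u,\hat u)=\big\langle\hat R_{\hat Y}\hat u,(p,\langle v,p\rangle)\big\rangle=-\tfrac14\langle[y_a,[y_a,\hat u_a]],p\rangle=\tfrac14\langle[y_a,p],[y_a,\hat u_a]\rangle. \tag{9}$$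

**Step 4: the sign of (9).** Let $\mathfrak l=\mathfrak z(\xi)$. As $\mathrm{ad}\,\xi$ is skew with kernel $\mathfrak l$, its image is $\mathfrak l^\perp=[\mathfrak g,\xi]$.

If $\varphi$ is $\mathrm{Ad}$-invariant, $\nabla\varphi(\mathrm{Ad}(g)\xi)=\mathrm{Ad}(g)\nabla\varphi(\xi)$. With $g=\exp(tX)$, differentiation at $t=0$ gives $D^2\varphi(\xi)[X,\xi]=[X,\nabla\varphi(\xi)]$. For $X\in\mathfrak l$ this says $[X,\nabla\varphi(\xi)]=0$, and $X=\xi$ shows $\nabla\varphi(\xi)\in\mathfrak l$. Apply this to $E$ and $\psi$:
$$y_a\ \text{and}\ \nabla\psi(\xi)\ \text{lie in the center of}\ \mathfrak l, \tag{10}$$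
and $T[X,\xi]=[X,y_a]$ for all $X\in\mathfrak g$. By (10), $\langle[X,y_a],l\rangle=\langle X,[y_a,l]\rangle=0$ for $l\in\mathfrak l$, so $[\mathfrak g,y_a]\perp\mathfrak l$. Therefore $T$ maps $\mathfrak l^\perp=[\mathfrak g,\xi]$ into $\mathfrak l^\perp$ and, being symmetric, maps $\mathfrak l$ into $\mathfrak l$.

On $\mathfrak l^\perp$ let $A=\mathrm{ad}\,\xi$, which preserves $\mathfrak l^\perp$ and is invertible there, and $B=\mathrm{ad}\,y_a$, which preserves $\mathfrak l^\perp$. They commute because $[\xi,y_a]=0$, and $T[X,\xi]=[X,y_a]$ says $TA=B$. Hence $T|_{\mathfrak l^\perp}=BA^{-1}$ commutes with $B$, and $B=TA$ is invertible because $T>0$.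

Write $p=p_{\mathfrak l}+p_\perp$. By (10), $y_a$ commutes with $p_{\mathfrak l}$, with $Tp_{\mathfrak l}\in\mathfrak l$ and with $\nabla\psi(\xi)$. So by (8), $[y_a,p]=Bp_\perp$ and $[y_a,\hat u_a]=BTp_\perp=TBp_\perp$, and
$$\langle[y_a,p],[y_a,\hat u_a]\rangle=\langle Bp_\perp,T\,Bp_\perp\rangle\ge0,$$
with equality if and only if $p_\perp=0$, that is, $p\in\mathfrak z(\xi)$.

**Step 5: conclusion.** By (7) and (9), $K(y,\mathbf P)\ge0$ whenever $\psi_i(\xi)>0$. If moreover $K(y,\mathbf P)=0$ and $\mathbf P=\mathrm{span}(y,S_\xi p)$, then $p\in\mathfrak z(\xi)$; as $S_\xi^{-1}y=\xi\in\mathfrak z(\xi)$, we get $S_\xi^{-1}\mathbf P=\mathrm{span}(\xi,p)\subset\mathfrak z(\xi)$, which is (b). Finally, every $\xi\ne0$ lies in the complement of $\bigcup\mathrm{supp}\,\psi_i$ or in the closure of some $\{\psi_i>0\}$. $K$ is continuous and $\mathcal L$ is a homeomorphism, so $K\ge0$ for all flags and poles. $\square$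

## 7. When an abelian plane stays flat at a pole

We turn (b) into a condition on $v_i$. First we record $\nabla h$ and $D^2h$. Let $\psi_i(\xi)>0$, $y=\mathcal L(\xi)$, drop $i$, and let $\beta=\langle v,\xi\rangle$, with $y_a,T$ as in Step 3. Differentiating $h=\frac12|\cdot|^2+\frac\varepsilon2\psi\langle v,\cdot\rangle^2$ once, and then once more in direction $p$, gives for every $p\in\mathfrak g$
$$y=y_a+\kappa_0v,\quad\kappa_0=\varepsilon\psi(\xi)\beta;\qquad S_\xi p=w+\kappa v, \tag{11}$$
$$w=Tp+\varepsilon\beta\langle v,p\rangle\nabla\psi(\xi),\qquad\kappa=\varepsilon\big(\beta\,d\psi_\xi(p)+\psi(\xi)\langle v,p\rangle\big). \tag{12}$$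
If $p\in\mathfrak l=\mathfrak z(\xi)$, then $w\in\mathfrak l$, since $T$ preserves $\mathfrak l$ and (10) holds. Consequently $[y_a,w]=0$.

**Lemma 6.** Let $\psi_i(\xi)>0$, $y=\mathcal L(\xi)\in\mathbf P$ with $\mathbf P$ an abelian plane, and $K(y,\mathbf P)=0$, where $\varepsilon$ is as small as in Proposition 5. If $[q,v_i]\ne0$ for all $0\ne q\in\mathbf P$, then $\langle v_i,y\rangle=0$.

*Proof.* As $S_\xi^{-1}y=\xi$, write $S_\xi^{-1}\mathbf P=\mathrm{span}(\xi,p)$ and $u=S_\xi p$, so $\mathbf P=\mathrm{span}(y,u)$. By Proposition 5(b), $p\in\mathfrak z(\xi)$, so $[y_a,w]=0$. Since $\mathbf P$ is abelian,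
$$0=[y,u]=[y_a+\kappa_0v,\,w+\kappa v]=\kappa[y_a,v]-\kappa_0[w,v]=[\kappa y_a-\kappa_0w,\,v].$$
Now $q:=\kappa y-\kappa_0u=\kappa y_a-\kappa_0w$, as the $v$-terms cancel. So $q\in\mathbf P$ and $[q,v]=0$, hence $q=0$. As $y,u$ are independent, $\kappa=\kappa_0=0$. From $\kappa_0=\varepsilon\psi(\xi)\beta=0$ we get $\beta=0$. Then $y_a=\xi$ by (8) and $y=\xi$ by (11), so $\langle v,y\rangle=\beta=0$. $\square$

So a vector $v_i$ with no commuting partner in $\mathbf P\setminus0$ and not orthogonal to $\mathbf P$ makes $K(y,\mathbf P)>0$ at every pole $y$ in its region with $\langle v_i,y\rangle\ne0$. What remains is to arrange that every abelian plane has such a vector and reaches its region.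

## 8. The metric on $SU(2)\times SU(2)$

*Proof of Theorem A.* Take $\mathfrak g=\mathbb R^3\oplus\mathbb R^3$ with the cross product in each factor and the standard inner product.

**Step 1: the data.** For $\xi=(m_1,m_2)$ let
$$\tau(\xi)=\frac{|m_1|^2}{|m_1|^2+|m_2|^2}\in[0,1].$$
It is smooth on $\mathfrak g\setminus0$, $\mathrm{Ad}$-invariant, $0$-homogeneous and even. Choose open intervals $J_1,\dots,J_5$ with pairwise disjoint closures contained in $(0,1)$, and smooth $b_i\ge0$ on $\mathbb R$ with $\{b_i>0\}=J_i$. Put $\chi_i=b_i\circ\tau$; then $\mathrm{supp}\,\chi_i\subset\tau^{-1}(\bar J_i)$, and these sets are disjoint. Let $w_i=(1,i,i^2)$, $i=1,\dots,5$; by Vandermonde any three are linearly independent. Let $v_i=(w_i,w_i)$. Take $\varepsilon$ small and $F_\varepsilon$ as in Proposition 5. It has $K\ge0$, and it is reversible because $h_\varepsilon$ is even. We verify (FP).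

**Step 2: abelian planes.** Let $\mathbf P=\mathbb R(n_1,0)\oplus\mathbb R(0,n_2)$ as in (1). At most one $w_i$ is parallel to $n_1$, at most one to $n_2$, and at most two are orthogonal to $n_1$. This excludes at most four indices, so some $i$ has $w_i\nparallel n_1$, $w_i\nparallel n_2$ and $\langle w_i,n_1\rangle\ne0$. For $q=(an_1,bn_2)$,
$$[q,v_i]=(a\,n_1\times w_i,\ b\,n_2\times w_i)$$
vanishes only for $q=0$. The function $y\mapsto\tau(\mathcal L^{-1}(y))$ is continuous on the connected set $\mathbf P\setminus0$. Since $\tau=1$ at $(n_1,0)$ and $\tau=0$ at $(0,n_2)$, these two points lie outside all supports, so $\mathcal L^{-1}$ fixes them by Proposition 5(a), and $\tau\circ\mathcal L^{-1}$ takes the values $1$ and $0$ there. Hence $\{y\in\mathbf P\setminus0:\tau(\mathcal L^{-1}(y))\in J_i\}$ is a nonempty open subset of $\mathbf P$. It contains some $y$ with $\langle v_i,y\rangle\ne0$, because $\langle v_i,(n_1,0)\rangle=\langle w_i,n_1\rangle\ne0$ and so $v_i\not\perp\mathbf P$. For this $y$ the momentum $\xi=\mathcal L^{-1}(y)$ has $\psi_i(\xi)>0$.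 By Lemma 6, $K(y,\mathbf P)\ne0$, so $K(y,\mathbf P)>0$.

**Step 3: non-abelian planes.** If some $y\in\mathbf P\setminus0$ has $\tau(y)\notin\bigcup\bar J_i$, then $\mathcal L^{-1}(y)=y$ and $K(y,\mathbf P)>0$ by Proposition 5(a), as $[y,u]\ne0$ for $\mathbf P=\mathrm{span}(y,u)$. The remaining planes lie in
$$\mathcal K=\Big\{\mathbf P:\tau(\mathbf P\setminus0)\subset\bigcup\bar J_i\Big\}.$$
This set is independent of $\varepsilon$. It is closed in the Grassmannian, since a plane with a vector whose $\tau$-value avoids the closed set $\bigcup\bar J_i$ has neighbors with the same property; so it is compact. It contains no abelian plane, since on those $\tau$ attains $0$ and $1$. Hence $K_0(y,\mathbf P)>0$ on the compact set of flags $\{(y,\mathbf P):\mathbf P\in\mathcal K,\ y\in\mathbf P,\ |y|=1\}$. As $K_\varepsilon(y,\mathbf P)$ is continuous in $(\varepsilon,y,\mathbf P)$, $K_\varepsilon>0$ on all these flags for small $\varepsilon$. So (FP) holds. $\square$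

Here $G$ acts on itself by left translations with trivial isotropy, and $\mathrm{rk}\,\mathfrak g=2>1=\mathrm{rk}\,\mathfrak h+1$. The rank inequality fails.

## 9. Central planes are flat at every pole

*Proof of the necessity in Theorem B.* Let $\dim\mathfrak z(\mathfrak g)\ge2$, let $F$ be any left-invariant Finsler metric, $\mathbf P\subset\mathfrak z(\mathfrak g)$ a plane and $0\ne y\in\mathbf P$. As $y$ is central, $[\mathcal L^{-1}(y),y]=0$. By Lemma 3 the curves $a\exp(ty)$ are geodesics, so the left-invariant field $Y$ with $Y_e=y$ is a geodesic field. By Lemma 4, $K(y,\mathbf P)=\sec_{g_Y}(\mathbf P)$, where $g_Y$ is a left-invariant Riemannian metric. For central $a,b$, extended as left-invariant fields, Koszul's formula gives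
$$2g_Y(\nabla_ab,w)=g_Y([a,b],w)-g_Y([b,w],a)+g_Y([w,a],b)=0\quad\text{for all }w\in\mathfrak g.$$
So $\nabla_ab=0$ for all central $a,b$, and $\sec_{g_Y}(\mathbf P)=0$. This holds for every pole $y\in\mathbf P$, so (FP) fails. $\square$

## 10. Groups whose center has dimension at most one

Now let $\dim\mathfrak z(\mathfrak g)\le1$. As $\dim\mathfrak g>1$, $\mathfrak g$ is non-abelian. Let $\mathfrak g'=[\mathfrak g,\mathfrak g]$; since $\langle[X,Y],Z\rangle=\langle X,[Y,Z]\rangle$, we have $\mathfrak g'=\mathfrak z(\mathfrak g)^\perp$. Let $D=\dim\mathfrak g'$ and, if $\dim\mathfrak z(\mathfrak g)=1$, let $e_0$ be a unit central vector. Let $\mathcal A$ be the set of abelian planes, closed in the Grassmannian and hence compact. If $\mathcal A=\emptyset$, the bi-invariant Riemannian metric has $K>0$ by Proposition 1 and we are done; it is reversible. So assume $\mathcal A\ne\emptyset$.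

We recall the root decomposition. Every abelian subspace lies in a maximal abelian $\mathfrak t$, and all $\mathfrak t$ are conjugate under $\mathrm{Ad}(G)$. There is a finite set $R^+$ of nonzero real linear forms on $\mathfrak t$, the positive roots, with $\mathfrak g=\mathfrak t\oplus\bigoplus_{\lambda\in R^+}\mathfrak g_\lambda$, $\dim\mathfrak g_\lambda=2$, such that $\mathrm{ad}\,q$, $q\in\mathfrak t$, acts on $\mathfrak g_\lambda$ as $\lambda(q)$ times a rotation by $90^\circ$. Consequently $\bigcap\ker\lambda=\mathfrak z(\mathfrak g)$ and $\mathfrak z(q)=\mathfrak t\oplus\bigoplus_{\lambda(q)=0}\mathfrak g_\lambda$. For $\mathbb R^3\oplus\mathbb R^3$ and $\mathfrak t=\mathbb R(n_1,0)\oplus\mathbb R(0,n_2)$ the positive roots are $\lambda_1(an_1,bn_2)=a$ and $\lambda_2(an_1,bn_2)=b$.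

*Proof of the sufficiency in Theorem B.* Two things must replace Section 8: an invariant function $\tau$ that moves along every abelian plane, and enough vectors.

**Step 1: the function $\tau$.** Fix an integer $d\ge|R^+|$ and put
$$f(\xi)=(-1)^d\,\mathrm{tr}\,(\mathrm{ad}\,\xi)^{2d},\qquad\tau(\xi)=f(\xi)/|\xi|^{2d}.$$
$\tau$ is smooth, $\mathrm{Ad}$-invariant, $0$-homogeneous and even on $\mathfrak g\setminus0$. On $\mathfrak t$ the eigenvalues of $\mathrm{ad}\,q$ are $0$ and $\pm i\lambda(q)$, so $f=2\sum_{\lambda\in R^+}\lambda^{2d}$; by conjugacy $\tau\ge0$ everywhere. A high power is needed: on $\mathbb R^3\oplus\mathbb R^3$ the formula with $d=1$ gives $2(a^2+b^2)/(a^2+b^2)=2$, a constant, while $d=2$ gives $2(a^4+b^4)/(a^2+b^2)^2$.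

**Claim.** $\tau$ is non-constant on $\mathbf P\setminus0$ for each $\mathbf P\in\mathcal A$.

Let $\mathbf P\subset\mathfrak t$. On the unit circle of $\mathbf P$ write $\lambda=\rho_\lambda\cos(\theta-\theta_\lambda)$ with $\rho_\lambda\ge0$. Expanding $\cos^{2d}\phi=2^{-2d}(e^{i\phi}+e^{-i\phi})^{2d}$, the coefficient of $e^{2ik\theta}$ in $\cos^{2d}(\theta-\theta_\lambda)$ is $2^{-2d}\binom{2d}{d-k}e^{-2ik\theta_\lambda}$. If $\tau$ were constant on $\mathbf P\setminus0$, the Fourier coefficients of $f$ on the circle with $k=1,\dots,d$ would vanish: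
$$\sum_\lambda\rho_\lambda^{2d}e^{-2ik\theta_\lambda}=0,\qquad k=1,\dots,d.$$
Not all $\lambda|_{\mathbf P}$ vanish, since $\bigcap\ker\lambda=\mathfrak z(\mathfrak g)$ has dimension at most $1$. Group equal values $z_j=e^{-2i\theta_\lambda}$ among the $\lambda$ with $\rho_\lambda>0$. This gives distinct $z_1,\dots,z_n\ne0$ and $c_j>0$, with $1\le n\le|R^+|\le d$, such that $\sum_{j=1}^nc_jz_j^k=0$ for $k=1,\dots,n$. But the matrix $(z_j^k)$ has determinant $\prod_jz_j\prod_{i<j}(z_j-z_i)\ne0$, so all $c_j=0$, a contradiction.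

The oscillation $\max_{\mathbf P\setminus0}\tau-\min_{\mathbf P\setminus0}\tau$ is continuous in $\mathbf P$ and positive on the compact set $\mathcal A$. So there is $\ell>0$ with
$$\max_{\mathbf P\setminus0}\tau-\min_{\mathbf P\setminus0}\tau\ge3\ell\quad\text{for all }\mathbf P\in\mathcal A. \tag{13}$$

**Step 2: the vectors.** Let $N=(|R^+|+2)(D-1)+1$ and let $v_1,\dots,v_N\in\mathfrak g'$ be such that any $D$ of them are linearly independent, for example $(1,i,\dots,i^{D-1})$ in a basis of $\mathfrak g'$. We claim that for each $\mathbf P\in\mathcal A$ there is an $i$ with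
$$[q,v_i]\ne0\ \text{ for every non-central }q\in\mathbf P,\quad\text{and}\quad v_i\not\perp\mathbf P. \tag{14}$$
Let $\mathbf P\subset\mathfrak t$. For $q\in\mathbf P$, $\mathfrak z(q)$ depends only on which roots vanish at $q$. Each root that does not vanish identically on $\mathbf P$ vanishes on a single line of $\mathbf P$. So there are at most $1+|R^+|$ distinct centralizers $\mathfrak z(q)$ for non-central $q\in\mathbf P$: one for $q$ off all these lines, and one for each line. Each $\mathfrak z(q)\cap\mathfrak g'$ is a proper subspace of $\mathfrak g'$, since otherwise $q$ would commute with $\mathfrak g'$ and with $\mathfrak z(\mathfrak g)$ and be central. Also $\mathbf P^\perp\cap\mathfrak g'$ is proper, since otherwise $\mathbf P\subset(\mathfrak g')^\perp=\mathfrak z(\mathfrak g)$. A proper subspace of $\mathfrak g'$ contains at most $D-1$ of the $v_i$. So at most $(|R^+|+2)(D-1)<N$ indices violate (14).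

**Step 3: the metric.** We do not know which part of the range of $\tau$ a given $\mathbf P$ covers, so every $v_i$ is used in every part. For integers $k\ge0$ let $I_k=[k\ell,(k+1)\ell]$, and consider the finitely many $I_k$ that meet the range of $\tau$. For each of them choose open intervals $J_{k,1},\dots,J_{k,N}$ with pairwise disjoint closures contained in the interior of $I_k$, and smooth $b_{k,i}\ge0$ on $\mathbb R$ with $\{b_{k,i}>0\}=J_{k,i}$. Apply Proposition 5 with $\chi_{k,i}=b_{k,i}\circ\tau$ and $v_{k,i}=v_i$. For small $\varepsilon$, $F_\varepsilon$ is reversible with $K\ge0$. Note that $0\notin\bar J_{k,i}$ and $|J_{k,i}|<\ell$. Since $\mathcal L_\varepsilon^{-1}\to\mathrm{id}$ uniformly on the unit sphere as $\varepsilon\to0$, after shrinking $\varepsilon$ we have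
$$|\tau(\mathcal L^{-1}(y))-\tau(y)|<\ell/4\quad\text{for all }y\ne0. \tag{15}$$

**Step 4: (FP) for non-abelian planes.** If some $y\in\mathbf P\setminus0$ has $\tau(y)\notin\bigcup\bar J_{k,i}$, then $K(y,\mathbf P)>0$ by Proposition 5(a). Otherwise $\mathbf P\in\mathcal K=\{\mathbf P:\tau(\mathbf P\setminus0)\subset\bigcup\bar J_{k,i}\}$, which is compact and independent of $\varepsilon$ as in Section 8. For $\mathbf P\in\mathcal K$, since $\mathbf P\setminus0$ is connected, $\tau$ takes values there in a single $\bar J_{k,i}$ and oscillates by less than $\ell$. By (13), $\mathcal K\cap\mathcal A=\emptyset$. So $K_0>0$ on the compact set of flags with unit pole over $\mathcal K$, and $K_\varepsilon>0$ there for small $\varepsilon$, by continuity.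

**Step 5: abelian planes, preparation.** Let $\mathbf P\in\mathcal A$ and suppose $K(y,\mathbf P)=0$ for all $y\in\mathbf P\setminus0$. Take $i$ as in (14) and put $v=v_i$. The set $\tau(\mathcal L^{-1}(\mathbf P\setminus0))$ is a compact interval, as the image of a circle; by (13) and (15) its length is at least $3\ell-\frac12\ell=2.5\,\ell$, and it lies in the range of $\tau$. So it contains some $I_k$ of our family. Put $J=J_{k,i}$, $\psi=\psi_{k,i}=\chi_{k,i}^2$. Then $O=\{y\in\mathbf P\setminus0:\tau(\mathcal L^{-1}(y))\in J\}$ is open in $\mathbf P$ and nonempty.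

**Step 6: planes with $\mathbf P\cap\mathfrak z(\mathfrak g)=0$.** By (14), $[q,v]\ne0$ for all $0\ne q\in\mathbf P$. As $v\not\perp\mathbf P$, there is $y\in O$ with $\langle v,y\rangle\ne0$, and $\psi(\mathcal L^{-1}(y))>0$. This contradicts Lemma 6.

**Step 7: planes that contain the center.** In the remaining case $\dim\mathfrak z(\mathfrak g)=1$ and $\mathbf P=\mathbb Re_0\oplus\mathbb Rn$ with $n\in\mathfrak g'$, $|n|=1$. Now Lemma 6 is useless, because $[e_0,v]=0$; instead we follow the poles along a line in $\mathbf P$. By (14) and $v\in\mathfrak g'$, so that $\langle v,e_0\rangle=0$, we have $[n,v]\ne0$ and $\langle v,n\rangle\ne0$.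

Since $\tau(\pm e_0)=0\notin\bigcup\bar J_{k,i}$, Proposition 5(a) gives $\mathcal L^{-1}(\pm e_0)=\pm e_0$. For $t\in\mathbb R$ let
$$y_t=n+te_0,\qquad\xi_t=\mathcal L^{-1}(y_t),\qquad\Theta(t)=\varepsilon\psi(\xi_t)\langle v,\xi_t\rangle,\qquad U=\{t:\tau(\xi_t)\in J\}.$$
The function $\tau\circ\mathcal L^{-1}$ is $0$-homogeneous, even (as $\mathcal L$ is odd) and $0$ at $\pm e_0$. So every $y\in O$ is a nonzero multiple of some $y_t$, and the open set $U$ is nonempty. As $y_t/|t|\to\pm e_0$ for $t\to\pm\infty$, $\tau(\xi_t)\to0\notin\bar J$, and $U$ is bounded.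

We show $\Theta'=0$ on $U$. Let $t\in U$, $\xi=\xi_t$, $y=y_t$ and $p=S_\xi^{-1}e_0=\frac d{dt}\xi_t$. By (11), $e_0=S_\xi p=w+\kappa v$, and by (12) $\kappa$ is exactly the derivative of $\varepsilon\psi(\xi_t)\langle v,\xi_t\rangle$, that is, $\kappa=\Theta'(t)$. As $K(y,\mathbf P)=0$ and $\psi(\xi)>0$, Proposition 5(b) gives $p\in\mathfrak l=\mathfrak z(\xi)$, so $w\in\mathfrak l$. Suppose $\kappa\ne0$. Then $v=(e_0-w)/\kappa\in\mathfrak l$, because $e_0$ is central, and by (10) and (11)
$$[n,v]=[y,v]=[y_a+\kappa_0v,v]=[y_a,v]=0,$$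
a contradiction. Hence $\kappa=\Theta'(t)=0$.

Let $(t_0,t_1)$ be a component of $U$; it is bounded, and $\Theta$ is constant on it. At its endpoint $\tau(\xi_{t_1})\in\bar J\setminus J$, so $\psi(\xi_{t_1})=0$ and $\Theta(t_1)=0$. By continuity $\Theta\equiv0$ on $(t_0,t_1)$. As $\psi(\xi_t)>0$ there, $\beta=\langle v,\xi_t\rangle=0$, and (8), (11) give $y_t=\xi_t$. Thus $0=\langle v,\xi_t\rangle=\langle v,y_t\rangle=\langle v,n\rangle\ne0$, a contradiction.

So every abelian plane, like every non-abelian one, contains a pole with $K>0$, and $F_\varepsilon$ satisfies (FP). $\square$
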